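\title{Common zeros of nonsingular spaces of real quadratic forms}

\begin{abstract}
We study linear spaces $L$ of real quadratic forms in $n$ variables in which every nonzero form is nondegenerate and which are determined by their common real zeros. If $k=\dim L\ge 2$, nondegeneracy alone forces $n=2m$ and $k\le m+1$, and the forms have a common nonzero real zero exactly when $k\le m$. When $k\le n-2$ and a common zero exists, a generic such $L$ consists of all quadratic forms that vanish on its common zeros. It follows that for $n=8$ and $n=16$ the largest dimension of a space with both properties is $n/2$, which proves the quadrics base locus conjecture of Su and Zhang. Combined with the theorem of Adams, Lax and Phillips, the same results determine all dimensions that occur, for every $n\ge 2$.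
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge 2$ and let $\mathrm{Sym}_n(\mathbb{R})$ be the space of real symmetric $n\times n$ matrices, with the pairing
\[
\langle M,B\rangle=\sum_{i\le j}m_{ij}b_{ij},
\]
which is the standard inner product of $\mathbb{R}^{n(n+1)/2}$ in the coordinates $(m_{ij})_{i\le j}$. For a subspace $L$ let $L^\vee$ be its annihilator. For $\xi\in\mathbb{R}^n$ let $\xi\otimes\xi$ be the matrix $(\xi_i\xi_j)$, and let $\widetilde M$ be the matrix obtained from $M$ by doubling the diagonal entries. We consider subspaces $L\subset\mathrm{Sym}_n(\mathbb{R})$ with the following two properties.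
\begin{enumerate}
\item[(C1)] The matrix $\widetilde M$ is invertible for every nonzero $M\in L$.
\item[(C2)] The space $L^\vee$ contains a matrix $\xi\otimes\xi$ with $\xi\ne0$, and it is spanned by the matrices of this form that it contains.
\end{enumerate}
In projective terms, (C1) says that $\mathbf{P}(L)$ misses the hypersurface $\det\widetilde M=0$, and (C2) says that $\mathbf{P}(L^\vee)$ meets the Veronese image of $\mathbb{RP}^{n-1}$ in a nonempty set that spans it. How large can $\dim L$ be?

The answer involves the Radon--Hurwitz number: if $m=2^{4a+b}c$ with $c$ odd and $0\le b\le3$, then $\rho(m)=8a+2^b$. We put $\rho(n/2)=0$ for $n$ odd. One has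
\begin{equation}\label{eq:rho}
\rho(m)\le m,\qquad\text{with equality exactly for } m=1,2,4,8 .
\end{equation}
Indeed, if $a=0$ then $\rho(m)=2^b\le m$ with equality only for $c=1$, and if $a\ge1$ then $2^{4a+b}-2^b\ge16^a-1\ge 15a>8a$.

The problem was posed by Su and Zhang \cite{SZ}. It is known that the maximum of $\dim L$ under (C1) and (C2) is $n/2$ for $n=2,4$, that it is $n/2$ or $n/2+1$ for $n=8,16$, and that it is $\rho(n/2)+1$ for all other $n\ge2$. The \emph{quadrics base locus conjecture} of \cite{SZ} asserts that the maximum is $n/2$ for $n=8$ and $n=16$. We prove it, without using the known result just quoted.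

\begin{theorem}\label{thm:conj}
For $n=8$ and $n=16$ the maximum dimension of a subspace $L\subset\mathrm{Sym}_n(\mathbb{R})$ satisfying \textup{(C1)} and \textup{(C2)} is $n/2$.
\end{theorem}

\subsection{The two conditions in terms of quadratic forms}

For $M\in\mathrm{Sym}_n(\mathbb{R})$ put
\[
q_M(\xi)=\langle M,\xi\otimes\xi\rangle=\sum_{i\le j}m_{ij}\xi_i\xi_j=\tfrac12\,\xi^T\widetilde M\xi .
\]
The map $M\mapsto q_M$ is a linear isomorphism onto the space $\mathcal{Q}_n$ of real quadratic forms on $\mathbb{R}^n$, and $\widetilde M$ is the Hessian matrix of $q_M$. From now on we identify $M$ with $q_M$, so that $L$ is a subspace of $\mathcal{Q}_n$. We write $H_q$ for the Hessian of a form $q$; thus $q(\xi)=\frac12\xi^TH_q\xi$ and $\nabla q(\xi)=H_q\xi$. The \emph{base locus} of $L$ is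
\[
X_L=\{[\xi]\in\mathbb{RP}^{n-1}: q(\xi)=0\ \text{for all } q\in L\}.
\]

\begin{lemma}\label{lem:translate}
Condition \textup{(C1)} holds if and only if every nonzero form in $L$ is nondegenerate. Condition \textup{(C2)} holds if and only if $X_L\ne\varnothing$ and every $f\in\mathcal{Q}_n$ that vanishes on $X_L$ lies in $L$.
\end{lemma}

\begin{proof}
The first claim holds because $\widetilde M=H_{q_M}$. For the second, $\xi\otimes\xi$ with $\xi\neq0$ lies in $L^\vee$ exactly when $[\xi]\in X_L$. Let $W\subset L^\vee$ be the span of these matrices. Its annihilator $W^\vee$ consists of the $N$ with $q_N=0$ on $X_L$. The pairing is nondegenerate, so $W=L^\vee$ if and only if $W^\vee=L$; and $L\subset W^\vee$ always holds.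
\end{proof}

If $q_1,\dots,q_k$ is a basis of $L$, then (C1) says that $\sum_ic_i\nabla q_i(\xi)\ne0$ whenever $c\neq0$ and $\xi\ne0$, that is, the map $(q_1,\dots,q_k):\mathbb{R}^n\to\mathbb{R}^k$ is a submersion away from the origin. So $X_L$ is either empty or a smooth submanifold of codimension $k$. Condition (C2) asks that $X_L$ be nonempty and large enough to recover $L$. There are thus two questions: when does a base locus exist, and when does it determine $L$?

Linear algebra settles the simplest cases. If $n$ is odd, $\det H_q$ changes sign under $q\mapsto-q$, so it vanishes somewhere on a unit circle in any plane of forms, and (C1) forces $k\le1$. For $k=1$ a nondegenerate form has a nonzero real zero exactly when it is indefinite. At a point $[\xi]\in X_L$ the $k$ independent gradients $H_{q_i}\xi$ are orthogonal to $\xi$, since $\xi^TH_{q_i}\xi=2q_i(\xi)=0$; hence $k\le n-1$. This is the bound $n/2$ for $n=2$, but for larger $n$ it is far weaker, and the argument at a single point gives no more. The correct bound comes from the topology of the complement of $X_L$.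

\subsection{Results}

The first question has a complete answer that depends only on $k$ and $n$.

\begin{theorem}\label{thm:A}
Let $L\subset\mathcal{Q}_n$ satisfy \textup{(C1)}, with $k=\dim L\ge2$. Then $n=2m$ is even, $k\le m+1$, and $X_L\ne\varnothing$ if and only if $k\le m$. In particular, every subspace that satisfies \textup{(C1)} and has a nonempty base locus has dimension at most $n/2$.
\end{theorem}

The last sentence includes the case $\dim L\le1$, where it holds because $n\ge2$. The second question has a generic answer. Let $\mathrm{Gr}_k(\mathcal{Q}_n)$ be the Grassmannian of $k$-dimensional subspaces of $\mathcal{Q}_n$.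

\begin{theorem}\label{thm:B}
Let $1\le k\le n-2$. The set $\mathcal{O}_k\subset\mathrm{Gr}_k(\mathcal{Q}_n)$ of subspaces $L$ that satisfy \textup{(C1)} and $X_L\ne\varnothing$ is open, and the members of $\mathcal{O}_k$ that satisfy \textup{(C2)} contain an open dense subset of $\mathcal{O}_k$.
\end{theorem}

Theorem~\ref{thm:conj} follows from these two results and an example built from the quaternions and the octonions. For general $n$ we add the theorem of Adams, Lax and Phillips \cite{ALP}: the maximal dimension of a space of real symmetric $n\times n$ matrices whose nonzero elements are invertible is $\rho(n/2)+1$. Applied to the Hessians, it says that $\rho(n/2)+1$ is the maximal dimension under (C1) alone.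

\begin{theorem}\label{thm:C}
Let $n\ge2$ and $k\ge1$. A $k$-dimensional subspace satisfying \textup{(C1)} and \textup{(C2)} exists if and only if
\[
k\le\min\bigl(\lfloor n/2\rfloor,\ \rho(n/2)+1\bigr).
\]
Moreover, if $2\le k\le n/2$, then among the $k$-dimensional subspaces satisfying \textup{(C1)} those of an open dense subset satisfy \textup{(C2)}. If $k\ge2$ and $k>n/2$, then no $k$-dimensional subspace satisfying \textup{(C1)} satisfies \textup{(C2)}.
\end{theorem}

For $n=2m$, \eqref{eq:rho} shows that the minimum is $m$ when $m\in\{1,2,4,8\}$ and $\rho(m)+1$ otherwise; for odd $n\ge3$ it is $1=\rho(n/2)+1$. So the maximum dimension is $n/2$ for $n=2,4,8,16$ and $\rho(n/2)+1$ for all other $n$, in agreement with the known result.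

Section~\ref{sec:examples} describes the examples that suggest these statements. Theorem~\ref{thm:A} is proved in Section~\ref{sec:top}, Theorem~\ref{thm:B} in Section~\ref{sec:alg}, and Theorems~\ref{thm:conj} and~\ref{thm:C} in Section~\ref{sec:final}.

\section{Spaces of forms from division algebras}\label{sec:examples}

Let $\mathbb{A}$ be $\mathbb{R}$, $\mathbb{C}$, the quaternions $\mathbb{H}$ or the octonions $\mathbb{O}$, identified with $\mathbb{R}^m$ for $m=1,2,4,8$, with the standard inner product $\langle\cdot,\cdot\rangle$. We use only that the multiplication is bilinear and has no zero divisors. On $\mathbb{A}\oplus\mathbb{A}=\mathbb{R}^{2m}$ consider the forms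
\[
q_{a,s}(x,y)=\langle a,xy\rangle+\tfrac{s}{2}\bigl(|x|^2-|y|^2\bigr),\qquad a\in\mathbb{A},\ s\in\mathbb{R},
\]
and the spaces $L^+(\mathbb{A})=\{q_{a,s}\}$ and $L_0(\mathbb{A})=\{q_{a,0}\}$.

\begin{lemma}\label{lem:division}
Both spaces satisfy \textup{(C1)}, with $\dim L^+(\mathbb{A})=m+1$ and $\dim L_0(\mathbb{A})=m$. The base locus of $L^+(\mathbb{A})$ is empty. The base locus of $L_0(\mathbb{A})$ is the disjoint union of the projective subspaces $\{x=0\}$ and $\{y=0\}$. The space $L_0(\mathbb{A})$ satisfies \textup{(C2)} for $m=1$ and fails it for $m\ge2$.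
\end{lemma}

\begin{proof}
Write $\langle a,xy\rangle=x^TA_ay$ with a real $m\times m$ matrix $A_a$. If $a\ne0$, then $A_a$ is invertible: for $y\neq0$ the linear map $x\mapsto xy$ is injective, hence onto, so there is an $x$ with $xy=a$, and then $x^TA_ay=|a|^2\ne0$. The Hessian of $q_{a,s}$ is
\[
H_{a,s}=\begin{pmatrix} sI&A_a\\ A_a^T&-sI\end{pmatrix}.
\]
Let $(x,y)$ lie in its kernel: $sx+A_ay=0$ and $A_a^Tx-sy=0$. Pair the first equation with $x$, the second with $y$, and subtract: $s(|x|^2+|y|^2)=0$. If $s\ne0$ this gives $x=y=0$. If $s=0$ and $a\ne0$, the invertibility of $A_a$ gives the same. So $H_{a,s}$ is invertible for $(a,s)\ne0$, which proves (C1) and the injectivity of $(a,s)\mapsto q_{a,s}$.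

The common zeros of $L_0(\mathbb{A})$ are the solutions of $xy=0$, that is, $x=0$ or $y=0$. Those of $L^+(\mathbb{A})$ also satisfy $|x|=|y|$, so $x=y=0$. The $m^2$ independent forms $x_iy_j$ vanish on the base locus of $L_0(\mathbb{A})$, and $m^2>m$ for $m\ge2$. For $m=1$ the base locus is $\{[1,0],[0,1]\}$, and a form vanishing there has no $x^2$ or $y^2$ term, so it is a multiple of $xy$.
\end{proof}

For $n=2,4,8,16$ the space $L^+(\mathbb{A})$ attains the bound $\rho(n/2)+1=n/2+1$ that holds under (C1) alone, and it has no common zero. This suggests the answer $n/2$ but proves neither inequality. Some other space of dimension $n/2+1$ could have a base locus; Theorem~\ref{thm:A} excludes this. And for $n=4,8,16$ the natural candidate $L_0(\mathbb{A})$ of dimension $n/2$ fails (C2); Theorem~\ref{thm:B} repairs it by a small perturbation.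

\section{The complement of the base locus}\label{sec:top}

The idea is to compute the homotopy type of $U=\mathbb{RP}^{n-1}\setminus X_L$. We show that $U$ is homotopy equivalent to the space $P$ of pairs $(\omega,\ell)$, where $\omega$ is a unit form in $L$ and $\ell$ is a line in the positive eigenspace of $H_\omega$. The space $P$ is a closed manifold whose dimension depends only on $k$ and $n$, whereas the top homology of $U$ detects whether $X_L$ is empty.

\subsection{The case $n=4$, $\mathbb{A}=\mathbb{C}$}\label{sub:model}

Here $\langle a,xy\rangle=\operatorname{Re}(\bar axy)$, and the Hessian of $q_{a,s}$ acts by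
\[
H_{a,s}(x,y)=(sx+a\bar y,\ a\bar x-sy).
\]
Applying it twice gives $H_{a,s}^2=(|a|^2+s^2)I$. So for $|a|^2+s^2=1$ the eigenvalues are $\pm1$, and a vector $\xi=(x,y)$ satisfies $q_{a,s}(\xi)\le\frac12|\xi|^2$, with equality exactly when $\xi$ lies in the eigenspace $E^+_{a,s}$ for $+1$.

For $L^+(\mathbb{C})$ we have $k=3$ and $U=\mathbb{RP}^3$. The value $q_{a,s}(\xi)$ is the inner product of $(a,s)$ with the vector $Q(\xi)=(xy,\frac12(|x|^2-|y|^2))$, and $|Q(\xi)|^2=|x|^2|y|^2+\frac14(|x|^2-|y|^2)^2=\frac14|\xi|^4$. By the Cauchy--Schwarz inequality, a nonzero $\xi$ lies in $E^+_{a,s}$ for exactly one unit vector, $(a,s)=Q(\xi)/|Q(\xi)|$. So the positive eigenspaces fill $\mathbb{RP}^3$ exactly once, and $P$ is a copy of $U$.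

For $L_0(\mathbb{C})$ we have $k=2$, and $U=\{[x,y]:x\ne0,\ y\neq0\}$ is the complement of two disjoint lines in $\mathbb{RP}^3$. For $|a|=1$, a nonzero $\xi$ lies in $E^+_{a,0}$ exactly when $\operatorname{Re}(\bar axy)=\frac12(|x|^2+|y|^2)$, that is, when $|x|=|y|$ and $a=xy/|xy|$. So $P$ is the surface $T=\{|x|=|y|\}$, which is a torus via $[x,y]\mapsto(xy/|xy|,\,x^2/|x|^2)$. The maps $[x,y]\mapsto[\,x/|x|^t,\,y/|y|^t\,]$, $0\le t\le1$, form a deformation retraction of $U$ onto $T$.

In both cases $U\simeq P$. With three forms $P$ has dimension $3$ and there is no room for a base locus. With two forms $P$ has dimension $2$, so it cannot be homotopy equivalent to $\mathbb{RP}^3$, and a base locus is forced. In these examples all eigenvalues are $\pm1$, which makes $P$ a subset of $U$. For a general $L$ we have no such embedding, and we compare $U$ and $P$ through a third space that deforms onto both.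

\subsection{The manifold of positive lines}

Let $L$ satisfy (C1), with $k=\dim L\ge2$. Fix an inner product $(\cdot,\cdot)$ on $L$ and let $S\cong S^{k-1}$ be its unit sphere. It is connected because $k\ge2$. For $\omega\in S$ let $E^+_\omega$ and $E^-_\omega$ be the sums of the eigenspaces of $H_\omega$ for positive and for negative eigenvalues. By (C1), $\mathbb{R}^n=E^+_\omega\oplus E^-_\omega$, an orthogonal sum of $H_\omega$-invariant subspaces. Let $\Pi_\omega$ be the orthogonal projection onto $E^+_\omega$, and let
\[
P=\{(\omega,[\xi])\in S\times\mathbb{RP}^{n-1}:\ \xi\in E^+_\omega\}.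
\]

\begin{lemma}\label{lem:P}
The projection $\Pi_\omega$ depends continuously on $\omega$. The number $n=2m$ is even, $\dim E^\pm_\omega=m$ for all $\omega$, and $P$ is a nonempty connected closed manifold of dimension $d=m+k-2$.
\end{lemma}

\begin{proof}
The function $|H_\omega\xi|$ is continuous and positive on the compact set $S\times S^{n-1}$, so there are $0<\delta<\Delta$ such that all eigenvalues of all $H_\omega$ lie in $K=[-\Delta,-\delta]\cup[\delta,\Delta]$. By the Weierstrass theorem there are polynomials $p_j$ that converge uniformly on $K$ to the function equal to $1$ on $[\delta,\Delta]$ and to $0$ on $[-\Delta,-\delta]$. Diagonalizing $H_\omega$ shows that $p_j(H_\omega)\to\Pi_\omega$ uniformly in $\omega$, so $\Pi_\omega$ is continuous.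

The integer $p=\dim E^+_\omega=\operatorname{tr}\Pi_\omega$ is continuous on the connected space $S$, hence constant. Since $E^+_{-\omega}=E^-_\omega$, we get $p=n-p$. So $n=2m$ and $p=m\ge1$.

The set $P$ is defined by $\Pi_\omega\xi=\xi$, so it is closed in $S\times\mathbb{RP}^{n-1}$ and compact. Fix $\omega_0$ and a compact neighborhood $N$ of $\omega_0$ on which $\|\Pi_\omega-\Pi_{\omega_0}\|<1$. For $\omega\in N$ and nonzero $\eta\in E^+_{\omega_0}$ we have $|\Pi_\omega\eta-\eta|<|\eta|$, so $\Pi_\omega$ maps $E^+_{\omega_0}$ injectively, hence isomorphically, onto $E^+_\omega$. Then $(\omega,[\eta])\mapsto(\omega,[\Pi_\omega\eta])$ is a continuous bijection from the compact space $N\times\mathbf{P}(E^+_{\omega_0})$ onto the part of $P$ over $N$, hence a homeomorphism. Thus $P\to S$ is a fiber bundle with fiber $\mathbb{RP}^{m-1}$. Base and fiber are connected closed manifolds, so $P$ is a connected closed manifold of dimension $(k-1)+(m-1)$.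
\end{proof}

\subsection{The space of positive pairs}

Let
\[
B=\{(\omega,[\xi])\in S\times\mathbb{RP}^{n-1}:\ \omega(\xi)>0\}.
\]
Over a fixed $\omega$, the fiber of $B$ is the set of lines on which $\omega$ is positive, and it shrinks onto $\mathbf{P}(E^+_\omega)$. Over a fixed $[\xi]$, the fiber is an open hemisphere of $S$ if $[\xi]\in U$, and it is empty if $[\xi]\in X_L$. So $B$ should be equivalent to both $P$ and $U$. The formulas below are continuous in $(\omega,\xi,t)$ and their values do not change when $\xi$ is multiplied by a nonzero real number, so they define continuous maps on the projective spaces.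

\begin{proposition}\label{prop:UBP}
There are homotopy equivalences $P\simeq B\simeq U$.
\end{proposition}

\begin{proof}
\emph{$B$ deformation retracts onto $P$.} We have $P\subset B$ because $\omega$ is positive definite on $E^+_\omega$. For $(\omega,[\xi])\in B$ write $\xi=\xi^++\xi^-$ with $\xi^+=\Pi_\omega\xi\in E^+_\omega$ and $\xi^-\in E^-_\omega$. Since $H_\omega\xi^-\in E^-_\omega$ is orthogonal to $\xi^+$, there is no cross term, and for $0\le s\le1$
\[
\omega(\xi^++s\xi^-)=\omega(\xi^+)+s^2\omega(\xi^-)\ \ge\ \omega(\xi^+)+\omega(\xi^-)=\omega(\xi)>0,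
\]
because $\omega(\xi^-)\le0$. In particular $\xi^++s\xi^-\ne0$. So $(\omega,[\xi])\mapsto(\omega,[\xi^++(1-t)\xi^-])$, $0\le t\le1$, is a homotopy in $B$ from the identity to a map into $P$, and it fixes $P$ pointwise.

\emph{The projection $B\to U$ is a homotopy equivalence.} For $\xi\in\mathbb{R}^n$, evaluation at $\xi$ is a linear functional on $L$, so there is a unique $Q(\xi)\in L$ with $(q,Q(\xi))=q(\xi)$ for all $q\in L$. The map $Q$ is quadratic, $Q(\lambda\xi)=\lambda^2Q(\xi)$, and $[\xi]\in U$ exactly when $Q(\xi)\ne0$. Thus $\nu([\xi])=Q(\xi)/|Q(\xi)|$ is a well-defined continuous map $U\to S$; it is the center of the hemisphere over $[\xi]$. If $(\omega,[\xi])\in B$, then $(\omega,Q(\xi))>0$, so $[\xi]\in U$. Let $\pi:B\to U$ be the projection and $\sigma:U\to B$ the map $\sigma([\xi])=(\nu([\xi]),[\xi])$, which lands in $B$ because $(\nu([\xi]),Q(\xi))=|Q(\xi)|>0$. Then $\pi\sigma=\mathrm{id}_U$. For $(\omega,[\xi])\in B$ and $0\le t\le1$ the vector $\omega_t=(1-t)\omega+t\,\nu([\xi])$ has positive inner product with $Q(\xi)$. So $\omega_t\neq0$, and $(\omega,[\xi])\mapsto(\omega_t/|\omega_t|,[\xi])$ is a homotopy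 in $B$ from $\mathrm{id}_B$ to $\sigma\pi$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

All homology has coefficients in $\mathbb{Z}/2$, which removes any question of orientability of $P$. Let $Y$ be a connected manifold of dimension $r$. If $Y$ is closed, then $H_r(Y)=\mathbb{Z}/2$ and $H_i(Y)=0$ for $i>r$; if $Y$ is noncompact, then $H_i(Y)=0$ for $i\ge r$ \cite[Theorem~3.26 and Proposition~3.29]{Hatcher}.

By Lemma~\ref{lem:P}, $n=2m$, and the largest degree in which $P$ has nonzero homology is $d=m+k-2$. By Proposition~\ref{prop:UBP} the same holds for $U$, and $U$ is nonempty and connected.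

If $X_L=\varnothing$, then $U=\mathbb{RP}^{n-1}$ is a connected closed manifold of dimension $n-1$. So $d=n-1=2m-1$, that is, $k=m+1$.

If $X_L\ne\varnothing$, then $U$ is a nonempty proper open subset of the connected space $\mathbb{RP}^{n-1}$. It is therefore not closed, hence not compact. So $H_i(U)=0$ for $i\ge n-1$, which gives $d\le n-2=2m-2$, that is, $k\le m$.

In both cases $k\le m+1$, and the two conclusions exclude each other, so $X_L\neq\varnothing$ if and only if $k\le m$. \qed

\begin{remark}
The hypothesis $k\ge2$ enters through the connectedness of $S$, which fixes the signature. For $k=1$ the theorem fails in two ways: $n$ may be odd, and for $n=2m$ a definite form has an empty base locus although $k\le m$.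
\end{remark}

\section{Generic spaces are determined by their real zeros}\label{sec:alg}

We want to show that a form $f$ vanishing on $X_L$ lies in $L$. One real zero $\xi$ at which the gradients are independent yields a piece of real manifold on which $f$ vanishes, and analytic continuation makes $f$ vanish on a complex neighborhood of $\xi$ in the complex zero set $V$ of $L$. The difficulty is to pass from this neighborhood to all of $V$ and then to the ideal generated by $L$. Both steps work when that ideal is prime.

\subsection{Two pencils in four variables}\label{sub:pencil}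

The space $L_0(\mathbb{C})$ shows what goes wrong. It is spanned by the real and imaginary parts $q_1,q_2$ of $xy$, where $x=x_1+ix_2$ and $y=y_1+iy_2$. Let $x_1,x_2,y_1,y_2$ be complex and use the coordinates $u=x_1+ix_2$, $u'=x_1-ix_2$, $v=y_1+iy_2$, $v'=y_1-iy_2$ on $\mathbb{C}^4$. Then $q_1+iq_2=uv$ and $q_1-iq_2=u'v'$, so $V$ is the union of four planes,
\[
\{u=u'=0\},\qquad\{v=v'=0\},\qquad\{u=v'=0\},\qquad\{u'=v=0\}.
\]
At real points $u'=\bar u$ and $v'=\bar v$, so the last two planes contain no real point other than $0$. The real form $uv'+u'v=2(x_1y_1+x_2y_2)$ vanishes on the first two planes but not on the third. The real points see only half of $V$. The components of $V$ meet along lines such as $u=v=u'=0$, where $\nabla(uv)=0$ and the gradients of $q_1,q_2$ are dependent over $\mathbb{C}$. Condition (C1) controls the gradients only at real points, so we impose independence at complex points as well.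

Call a tuple $(q_1,\dots,q_k)$ of complex quadratic forms on $\mathbb{C}^n$ \emph{transversal} if at every common zero $\zeta\in\mathbb{C}^n\setminus\{0\}$ the gradients $H_{q_1}\zeta,\dots,H_{q_k}\zeta$ are linearly independent over $\mathbb{C}$.

\begin{example}\label{ex:pencil}
For real $\lambda$ let $L_\lambda$ be spanned by
\[
q_1=x_1^2-x_2^2+y_1^2-y_2^2,\qquad q_2=2x_1x_2+2\lambda y_1y_2 .
\]
For $\lambda=1$ we have $q_1+iq_2=x^2+y^2=(x+iy)(x-iy)$ on $\mathbb{C}^2=\mathbb{R}^4$, so $L_1$ is $L_0(\mathbb{C})$ in other linear coordinates. The Hessian of $sq_1+tq_2$ is twice the block diagonal matrix with blocks $\begin{pmatrix}s&t\\t&-s\end{pmatrix}$ and $\begin{pmatrix}s&\lambda t\\ \lambda t&-s\end{pmatrix}$, and its determinant is $16(s^2+t^2)(s^2+\lambda^2t^2)$. So (C1) holds for $\lambda\ne0$, and $(1,0,0,1)$ is a common zero. Let $\lambda\ne0,\pm1$. The degenerate complex members of the pencil are given by $(s,t)=(\pm i,1)$ and $(\pm i\lambda,1)$ up to scaling. In each case only one block is singular, and the kernel is spanned by $(1,\mp i,0,0)$ or $(0,0,1,\mp i)$, where $q_1=2\ne0$. So no nonzero common zero lies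 in such a kernel, and $(q_1,q_2)$ is transversal. Proposition~\ref{prop:real} below shows that $L_\lambda$ satisfies (C2).
\end{example}

\subsection{Transversal tuples are generic}

\begin{lemma}\label{lem:generic}
For $k\ge1$ the transversal tuples form an open dense subset of $\mathcal{Q}_n^k$.
\end{lemma}

\begin{proof}
Let $D$ be the set of complex tuples that are not transversal. A tuple lies in $D$ exactly when there are $[\zeta]\in\mathbb{CP}^{n-1}$ and $[c]\in\mathbb{CP}^{k-1}$ with
\[
q_i(\zeta)=0\quad(1\le i\le k),\qquad\sum_{i=1}^kc_iH_{q_i}\zeta=0 .
\]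
These equations are polynomial in the coefficients of the $q_i$ and homogeneous in $\zeta$ and in $c$ separately. By the main theorem of elimination theory, the projection of a closed algebraic subset of $\mathbb{C}^N\times\mathbb{CP}^{n-1}\times\mathbb{CP}^{k-1}$ to $\mathbb{C}^N$ is Zariski closed. So $D$ is the zero set of finitely many polynomials, and the real tuples outside $D$ form an open set.

Next we exhibit a real tuple outside $D$. Take distinct real numbers $a_1,\dots,a_n$ and put $q_i(z)=\sum_{j=1}^na_j^{\,i-1}z_j^2$. Let $\zeta\ne0$ be a common zero and $J=\{j:\zeta_j\ne0\}$. If $|J|\le k$, the first $|J|$ equations $\sum_{j\in J}a_j^{\,i-1}\zeta_j^2=0$ form an invertible Vandermonde system for the numbers $\zeta_j^2$, which forces them to vanish; so $|J|\ge k+1$. The $j$-th entry of $\sum_ic_iH_{q_i}\zeta$ is $2p(a_j)\zeta_j$, where $p(a)=\sum_ic_ia^{i-1}$ has degree at most $k-1$. If all entries vanish, $p$ has $k+1$ distinct roots, so $c=0$. The tuple is transversal.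

Hence some polynomial $\Phi$ vanishes on $D$ but not at this real tuple. The real or the imaginary part of $\Phi$, restricted to $\mathcal{Q}_n^k$, is a nonzero real polynomial vanishing on $D\cap\mathcal{Q}_n^k$. The zero set of a nonzero real polynomial has empty interior, so the complement of $D$ is dense in $\mathcal{Q}_n^k$.
\end{proof}

\subsection{The ideal of a transversal tuple is prime}

Transversality makes $V$ smooth away from the origin, so different components of $V$ can meet only at the origin. This alone does not give irreducibility: the union of the planes $\{z_1=z_2=0\}$ and $\{z_3=z_4=0\}$ in $\mathbb{C}^4$, which is the zero set of the four forms $z_1z_3,z_1z_4,z_2z_3,z_2z_4$, is smooth away from the origin and reducible. In our situation the number of equations equals the codimension. This controls the depth of the local ring at the origin, and Serre's criterion turns depth and smoothness into integrality.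

We recall the facts needed. Let $A=\mathbb{C}[z_1,\dots,z_n]$, and for $a\in\mathbb{C}^n$ let $\mathfrak{m}_a$ be the maximal ideal of $a$. A noetherian local ring is \emph{regular} if its maximal ideal is generated by as many elements as its Krull dimension. A sequence $x_1,\dots,x_r$ in the maximal ideal is \emph{regular} if each $x_i$ is a nonzerodivisor modulo $x_1,\dots,x_{i-1}$; the \emph{depth} is the maximal length of such a sequence; and the ring is \emph{Cohen--Macaulay} if depth equals dimension. The ring $A_{\mathfrak{m}_a}$ is regular of dimension $n$. Let $I=(g_1,\dots,g_k)\subset A$ have zero set $V$, and let $R=A/I$.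
\begin{enumerate}
\item[(a)] (Krull's height theorem and dimension theory.) Every irreducible component of $V$ has dimension at least $n-k$. For $a\in V$, $\dim R_{\mathfrak{m}_a}$ is the largest dimension of a component through $a$. If $R$ is a domain, then $\dim V$ is the transcendence degree of its fraction field over $\mathbb{C}$.
\item[(b)] (Jacobian criterion.) If $a\in V$ and $\nabla g_1(a),\dots,\nabla g_k(a)$ are linearly independent, then $R_{\mathfrak{m}_a}$ is regular of dimension $n-k$.
\item[(c)] A regular local ring is Cohen--Macaulay. If $\mathcal{R}$ is a Cohen--Macaulay local ring and $x_1,\dots,x_k$ are elements of its maximal ideal with $\dim\mathcal{R}/(x_1,\dots,x_k)=\dim\mathcal{R}-k$, then $x_1,\dots,x_k$ is a regular sequence and $\mathcal{R}/(x_1,\dots,x_k)$ is Cohen--Macaulay.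
\item[(d)] The localization of a regular, respectively Cohen--Macaulay, local ring at a prime ideal is regular, respectively Cohen--Macaulay.
\item[(e)] (Serre's criterion.) Let $\mathcal{R}$ be a noetherian ring such that ($R_1$) $\mathcal{R}_\mathfrak{p}$ is regular whenever $\dim\mathcal{R}_\mathfrak{p}\le1$, and ($S_2$) $\operatorname{depth}\mathcal{R}_\mathfrak{p}\ge\min(2,\dim\mathcal{R}_\mathfrak{p})$ for every prime $\mathfrak{p}$. Then every $\mathcal{R}_\mathfrak{p}$ is an integrally closed domain. In particular a local ring with ($R_1$) and ($S_2$) is a domain.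
\end{enumerate}

\begin{proposition}\label{prop:prime}
Let $1\le k\le n-2$ and let $(q_1,\dots,q_k)$ be a transversal tuple, with ideal $I=(q_1,\dots,q_k)\subset A$ and zero set $V\subset\mathbb{C}^n$. Then $R=A/I$ is a domain and $\dim V=n-k$.
\end{proposition}

\begin{proof}
By (b) and transversality, $R_{\mathfrak{m}_a}$ is regular of dimension $n-k$ for every $a\in V\setminus\{0\}$. By (a), every component of $V$ has dimension at least $n-k\ge2$, so it contains a point $a\ne0$, and its dimension is at most $\dim R_{\mathfrak{m}_a}=n-k$. Thus all components have dimension $n-k$, and the local ring $\mathcal{R}=R_{\mathfrak{m}_0}=A_{\mathfrak{m}_0}/(q_1,\dots,q_k)$ at the origin has dimension $n-k$.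

By (c), applied in $A_{\mathfrak{m}_0}$, the ring $\mathcal{R}$ is Cohen--Macaulay. By (d), depth equals dimension in all its localizations, so ($S_2$) holds. The localizations of $\mathcal{R}$ are the rings $R_\mathfrak{p}$ with $\mathfrak{p}\subset\mathfrak{m}_0$ a prime of $R$. If $\dim R_\mathfrak{p}\le1$, then $\mathfrak{p}\neq\mathfrak{m}_0$, because $\dim\mathcal{R}=n-k\ge2$. By the Nullstellensatz the zero set of $\mathfrak{p}$ then contains a point $a\ne0$, so $R_\mathfrak{p}$ is a localization of the regular ring $R_{\mathfrak{m}_a}$, and it is regular by (d). So ($R_1$) holds, and $\mathcal{R}$ is a domain by (e).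

It remains to pass from $\mathcal{R}$ to $R$, and here we use homogeneity. The ring $R=\bigoplus_{j\ge0}R_j$ is graded with $R_0=\mathbb{C}$, and $\mathfrak{m}_0=\bigoplus_{j\ge1}R_j$. Let $s\in R\setminus\mathfrak{m}_0$ have constant term $s_0\ne0$, and let $r\ne0$ have lowest nonzero homogeneous part $r_j$. Then the degree $j$ part of $sr$ is $s_0r_j\neq0$. So no element outside $\mathfrak{m}_0$ is a zero divisor, the map $R\to\mathcal{R}$ is injective, and $R$ is a domain.
\end{proof}

\subsection{One real zero suffices}

\begin{proposition}\label{prop:real}
Let $1\le k\le n-2$, and let $L\subset\mathcal{Q}_n$ have a transversal basis $(q_1,\dots,q_k)$ and $X_L\ne\varnothing$. Then $L$ satisfies \textup{(C2)}.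
\end{proposition}

\begin{proof}
Keep the notation $I,V,R$ of Proposition~\ref{prop:prime} and put $r=n-k$. Let $f\in\mathcal{Q}_n$ vanish on $X_L$. By Lemma~\ref{lem:translate} we must show that $f\in L$.

\emph{Step 1: $f$ vanishes on $V$ near a real point.} Take a real $\xi\ne0$ with $[\xi]\in X_L$. The gradients $\nabla q_i(\xi)$ are independent, so after reordering the coordinates we can write $z=(t,u)\in\mathbb{C}^{r}\times\mathbb{C}^k$ and $\xi=(t_0,u_0)$ with $\partial(q_1,\dots,q_k)/\partial u$ invertible at $\xi$. By the holomorphic implicit function theorem there are polydiscs $\Delta$ around $t_0$ and $\Delta'$ around $u_0$ and a holomorphic map $g:\Delta\to\Delta'$ whose graph is $V\cap(\Delta\times\Delta')$. The $q_i$ have real coefficients and the polydiscs have real centers, so this set is invariant under complex conjugation. For real $t\in\Delta$ both $(t,g(t))$ and $(t,\overline{g(t)})$ lie on the graph, so $g(t)$ is real. Then $(t,g(t))$ is a real common zero of $L$, and the holomorphic function $h(t)=f(t,g(t))$ vanishes for real $t\in\Delta$. All partial derivatives of $h$ at $t_0$ can be computed along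 real directions, so they vanish, and $h=0$ on $\Delta$.

\emph{Step 2: $f\in I$.} The classes of $t_1,\dots,t_r$ in $R$ are algebraically independent: a polynomial $\varphi(t)$ in $I$ vanishes on the graph of $g$, hence on $\Delta$, hence identically. By Proposition~\ref{prop:prime} and (a), $R$ is a domain whose fraction field has transcendence degree $r$, so $f$ is algebraic over $\mathbb{C}(t_1,\dots,t_r)$. Choose a relation
\[
\varphi_0(t)+\varphi_1(t)f+\dots+\varphi_e(t)f^e=0\quad\text{in }R,
\]
with polynomials $\varphi_j$ not all zero and with $e$ minimal. Evaluating on the graph of $g$, where $f=0$, shows that $\varphi_0$ vanishes on $\Delta$, so $\varphi_0=0$ and $e\ge1$. Then $f\cdot(\varphi_1+\dots+\varphi_ef^{e-1})=0$ in the domain $R$, and the second factor is nonzero by the minimality of $e$. So $f=0$ in $R$.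

\emph{Step 3: $f\in L$.} Write $f=\sum_ib_iq_i$ with $b_i\in A$. The parts of degree $2$ give $f=\sum_ic_iq_i$ with $c_i=b_i(0)\in\mathbb{C}$. Since $f$ and the $q_i$ have real coefficients, taking real parts gives $f=\sum_i(\operatorname{Re}c_i)q_i\in L$.
\end{proof}

\begin{remark}
The bound $k\le n-2$ gives $\dim\mathcal{R}\ge2$ in Proposition~\ref{prop:prime}, and both propositions fail for $k=n-1$. Let $n=3$, $q_1=x^2+y^2-z^2$ and $q_2=xz$. The common zeros are $[0,1,\pm1]$ and $[1,\pm i,0]$, and the gradients $(2x,2y,-2z)$ and $(z,0,x)$ are independent at each of them. So the pair is transversal, but $V$ consists of four lines, and $x^2$ vanishes at the two real points without lying in the span of $q_1,q_2$. Condition (C1) is not used in Proposition~\ref{prop:real}.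
\end{remark}

\subsection{Proof of Theorem~\ref{thm:B}}

Let $\mathcal{T}\subset\mathcal{Q}_n^k$ be the open set of linearly independent tuples and $\tau:\mathcal{T}\to\mathrm{Gr}_k(\mathcal{Q}_n)$ the map to the span. It is the quotient map for the action of $GL_k(\mathbb{R})$, so it is continuous, surjective and open.

\emph{The set $\mathcal{O}_k$ is open.} The span of a tuple in $\mathcal{T}$ satisfies (C1) exactly when $\min_{|c|=1}|\det\sum_ic_iH_{q_i}|>0$. The minimum over the compact sphere depends continuously on the tuple, so (C1) defines an open subset of $\mathcal{T}$, and its image under $\tau$ is open. If $k\ge2$, Theorem~\ref{thm:A} shows that $\mathcal{O}_k$ is either this whole image or empty. If $k=1$, the additional condition is that the form takes both signs, and the inequalities $q(\xi)>0>q(\eta)$ persist under small perturbations of $q$.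

\emph{Genericity.} By Lemma~\ref{lem:generic} the transversal tuples in $\mathcal{T}$ form an open dense subset of $\mathcal{T}$. Its image $\mathcal{G}$ is open because $\tau$ is open, and dense because $\tau$ is continuous and surjective. So $\mathcal{G}\cap\mathcal{O}_k$ is open and dense in the open set $\mathcal{O}_k$, and all its members satisfy (C2) by Proposition~\ref{prop:real}. \qed

\section{The dimensions that occur}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
Condition (C2) includes $X_L\ne\varnothing$, so (C1) and (C2) give $\dim L\le n/2$ by Theorem~\ref{thm:A}. Conversely, let $n=2m$ with $m=4$ or $8$, and let $\mathbb{A}=\mathbb{H}$ or $\mathbb{O}$. By Lemma~\ref{lem:division}, $L_0(\mathbb{A})$ belongs to $\mathcal{O}_m$. Since $m\le 2m-2=n-2$, Theorem~\ref{thm:B} provides $m$-dimensional subspaces, arbitrarily close to $L_0(\mathbb{A})$, that satisfy (C1) and (C2).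
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Necessity.} Let $L$ satisfy (C1) and (C2), with $\dim L=k$. Then $k\le\rho(n/2)+1$ by \cite{ALP}, and the integer $k$ is at most $n/2$ by Theorem~\ref{thm:A}.

\emph{Sufficiency.} Let $1\le k\le\min(\lfloor n/2\rfloor,\rho(n/2)+1)$. If $n=2$, then $k=1$, and $L_0(\mathbb{R})$ is an example by Lemma~\ref{lem:division}. If $n\ge3$ and $k=1$, the span of a nondegenerate indefinite form lies in $\mathcal{O}_1$, and $1\le n-2$, so Theorem~\ref{thm:B} gives an example. If $k\ge2$, then $n\ge4$ and $k\le n/2\le n-2$. By \cite{ALP} there is a space of dimension $\rho(n/2)+1$ satisfying (C1). Condition (C1) passes to subspaces, so any $k$-dimensional subspace $L$ of it satisfies (C1), and $X_L\ne\varnothing$ by Theorem~\ref{thm:A}. Thus $\mathcal{O}_k\ne\varnothing$, and Theorem~\ref{thm:B} gives an example.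

\emph{The last two assertions.} If $2\le k\le n/2$, then $k\le n-2$ as above, and by Theorem~\ref{thm:A} the set $\mathcal{O}_k$ consists of all $k$-dimensional subspaces satisfying (C1); apply Theorem~\ref{thm:B}. If $k\ge2$ and $k>n/2$, then (C1) forces $X_L=\varnothing$ by Theorem~\ref{thm:A}, so (C2) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ALP}
Adams, Lax and Phillips, \emph{On matrices whose real linear combinations are nonsingular}, Proc. AMS \textbf{16} (1965), 318--322; correction \textbf{17} (1966).

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.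

\bibitem{SZ}
Zhitong Su and Weijun Zhang, \emph{A Decomposition Lemma in Convex Integration via Classical Algebraic Geometry}, arXiv:2504.21300 (2025).

\end{thebibliography}
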